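# Double points on every slice of the Brownian sheet

## Near-collisions of a four-dimensional slice, counted by hand

Let $X$ be a Brownian motion in $\mathbf R^4$, and compare its path during $[0,1)$ with its path during $[2,3)$. Chop time into pieces of length $2^{-n}$ and write $\tau_i=i2^{-n}$. How many pairs $(i,j)$ with $\tau_i\in[0,1)$, $\tau_j\in[2,3)$ satisfy $|X(\tau_i)-X(\tau_j)|\le 2^{-n/2}$? The radius $\rho=2^{-n/2}$ is the typical displacement of the path during one time step, so such a pair is what a crossing of the two pieces of path looks like at resolution $2^{-n}$.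

The difference $X(\tau_j)-X(\tau_i)$ is Gaussian with covariance $(\tau_j-\tau_i)I_4$, and $\tau_j-\tau_i\ge1$, so its density is at most $(2\pi)^{-2}$. A ball of radius $\rho$ in $\mathbf R^4$ has volume $\pi^2\rho^4/2$. Hence each pair is counted with probability at most $\rho^4/8=4^{-n}/8$. There are $4^n$ pairs, so the expected count is at most $1/8$, at every resolution.

Now let the path move. For each $s\in[1,2]$ replace $X$ by the process $t\mapsto B(s,t)$, which is $\sqrt s$ times a Brownian motion; here $B(s,t)$ is a Gaussian field that also behaves like a Brownian motion in $s$. Changing $s$ by $2^{-n}$ moves the path by about $2^{-n/2}$, so at resolution $2^{-n}$ we see $2^n$ different slices, say $s=1+k2^{-n}$ with $0\le k<2^n$. For each of them the variance $s(\tau_j-\tau_i)$ of each coordinate of the difference lies in $[1,6]$, so the bound $1/8$ per slice persists, and the expected total over all slices is at most $2^n/8$. It really is of this order: on the ball of radius $\rho\le1$ the density of the difference is at least $(12\pi)^{-2}e^{-1/2}$, so each pair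 is counted with probability at least $e^{-1/2}\rho^4/288\ge4^{-n}/500$, and the expected total is at least $2^n/500$.

In dimension $5$ the unit ball has volume $8\pi^2/15$, and $(2\pi)^{-5/2}\cdot 8\pi^2/15<1/18$. In dimension $6$ the volume is $\pi^3/6$, and $(2\pi)^{-3}\cdot\pi^3/6=1/48$. So we get the following upper bounds.

| $d$ | expected count on one slice | expected total over $2^n$ slices |
|---|---|---|
| $4$ | $\le 1/8$ | $\le 2^n/8$ |
| $5$ | $\le 2^{-n/2}/18$ | $\le 2^{n/2}/18$ |
| $6$ | $\le 2^{-n}/48$ | $\le 1/48$ |

For $d=4,5$ a fixed slice has few near-collisions, but the expected total over all slices may grow like a power of $2^n$. The table does not say how that total is shared out. It could be spread thinly, a few near-collisions on each of many slices, or a large part of it could sit on one exceptional slice, which would then have a large set of self-intersections. Which is it? Precisely, for a Brownian sheet $B$ in $\mathbf R^d$ put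
$$\mathcal Y_d(s)=\{(t_1,t_2)\in\mathbf R_+^2:\ t_1\ne t_2,\ B(s,t_1)=B(s,t_2)\},\qquad s\ge0 .$$
The problem, from Davar Khoshnevisan, "Slices of Brownian Sheet: New Results, and Open Problems", arXiv:math/0510518 (2005), asks: for $d\in\{4,5\}$, is it true that outside a *single* null set $\dim_{\rm H}\mathcal Y_d(s)=0$ for *all* $s>0$? The answer is yes.

## The sheet, white noise, and sets of dimension zero

**Definition (Brownian sheet and slices).** $B=\{B(s,t)\}_{s,t\ge0}$ is a continuous centered Gaussian process in $\mathbf R^d$ with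
$$\mathrm{Cov}(B_i(s,t),B_j(u,v))=\min(s,u)\min(t,v)\,\delta_{i,j}.$$
For $s>0$ the slice along $s$ is the process $t\mapsto B(s,t)$.

**Definition (white noise).** $W$ is the $\mathbf R^d$-valued white noise on $\mathbf R_+^2$ associated with $B$: for bounded Borel sets $E,F$ the vectors $W(E),W(F)$ are jointly Gaussian, centered, with $\mathrm{Cov}(W_i(E),W_j(F))=|E\cap F|\,\delta_{i,j}$, and $B(s,t)=W([0,s]\times[0,t])$. We ignore Lebesgue-null sets in arguments of $W$. Disjoint sets have independent noise, and $W$ is additive over disjoint unions.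

For example, each coordinate of $B(1,2)-B(2,1)$ has variance $2+2-2\cdot1=2$. This is also the area of the symmetric difference of $[0,1]\times[0,2]$ and $[0,2]\times[0,1]$, since $B(1,2)-B(2,1)=W([0,1]\times[1,2])-W([1,2]\times[0,1])$. For fixed $s$, increments of the slice over disjoint $t$-intervals are noises of disjoint rectangles, so the slice is $\sqrt s$ times a Brownian motion in $\mathbf R^d$.

**Definition (gauge measure).** For a gauge $\varphi$, increasing near $0$ with $\varphi(0+)=0$, let $\mathcal H^\varphi(E)=\lim_{\eta\to0}\inf\sum_k\varphi(\mathrm{diam}\,E_k)$, the infimum being over countable covers of $E$ by sets of diameter at most $\eta$. The Hausdorff dimension is the critical exponent for $\varphi(x)=x^\alpha$, and $\dim_{\rm H}\varnothing=0$.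

If a set is covered by $N_n$ dyadic squares of side $2^{-n}$, its upper box dimension is at most $\limsup_n\log N_n/(n\log2)$. Hausdorff dimension is at most packing dimension, packing dimension is at most upper box dimension, and the first two are countably stable: the dimension of a countable union is the supremum of the dimensions.

An example: let $E$ be the set of numbers $\sum_{k\ge0}b_k2^{-2^k}$ with $b_k\in\{0,1\}$. Their binary digits vanish except at positions $1,2,4,8,\dots$. Among the first $n$ digits at most $1+\log_2n$ are free, so $E$ meets at most $2n$ half-open dyadic intervals of length $2^{-n}$. Thus $E$ is uncountable, its box dimension is $0$, and $\mathcal H^\varphi(E)=0$ for $\varphi(x)=(\log\frac1x)^{-\beta}$ with $\beta>1$, because $2n\,(n\log2)^{-\beta}\to0$. We shall cover $\mathcal Y_d(s)$ in a similar way, with $n^5$ in place of $2n$.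

Throughout, $C,c$ are positive constants that may change from line to line. They never depend on $n$, on grid points or on cubes.

## Three theorems on the double points of slices

**Theorem 1.** Let $d\ge4$. Almost surely, for *every* $s>0$ and all rationals $0<p<q<T$ there is $C<\infty$ such that for all large $n$ the set $\mathcal Y_d(s)\cap([0,p]\times[q,T])$ is covered by at most $Cn^5$ half-open dyadic squares of side $2^{-n}$. Consequently, a.s. for all $s>0$: $\dim_{\rm H}\mathcal Y_d(s)=0$. Moreover the packing dimension is $0$, and $\mathcal H^\varphi(\mathcal Y_d(s))=0$ for $\varphi(x)=(\log\frac1x)^{-\beta}$, $\beta>5$.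

**Theorem 2.** Let $a$ be a real $p\times m$ matrix of rank $p$, and $1+m\le pd/2$. Almost surely there are no $s>0$, $0<t_1<\dots<t_m$ with $\sum_ja_{lj}B(s,t_j)=0$ for all $l=1,\dots,p$. Consequently, a.s. for all $s>0$ simultaneously:

* $d\ge6$: $\mathcal Y_d(s)=\varnothing$.
* $d=5$: $\#\mathcal Y_5(s)\in\{0,2\}$, i.e. there is at most one unordered pair $\{t_1,t_2\}$.
* $d=4$: the slice has no triple points and does not return to $0$. So $\mathcal Y_4(s)$ is the graph of a fixed-point-free involution on a (possibly empty) subset of $(0,\infty)$.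

**Theorem 3.** Almost surely, $\{s\in[1,2]:\#\mathcal Y_5(s)=2\}$ has Hausdorff dimension $\ge\frac12$. Almost surely, $\{s\in[1,2]:\mathcal Y_4(s)\cap[0,1]^2\text{ is infinite}\}$ has Hausdorff dimension $1$.

Theorem 1 answers the question, and its proof does not use the other two. Theorem 3 says that for $d=4$ "dimension zero" cannot be improved to "finite".

## Markov's inequality and the exponent $3-d/2$

The sensible first attempt makes the table above rigorous. Fix $0<p<q<T$ with $T\ge1$, and let $s\in[1/T,T]$. The sheet moves by at most about $\sqrt{n2^{-n}}$ when its arguments move by $2^{-n}$ (Lemma 1 below). So, with $r=C_0\sqrt{n2^{-n}}$, every double point $(t_1,t_2)\in[0,p]\times[q,T]$ of the slice along $s$ produces a pair of grid times $\tau_i\le p$, $\tau_j>q-2^{-n}$ with $|B(s_0,\tau_i)-B(s_0,\tau_j)|\le r$, where $s_0$ is the grid point just below $s$. Let $N$ be the number of such pairs with $\tau_j\le T$. For large $n$ we have $\tau_j-\tau_i\ge(q-p)/2$ and $s_0\ge1/(2T)$, so the difference has bounded density and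
$$EN\le C4^nr^d\le Cn^{d/2}2^{n(2-d/2)} .$$
To treat all $O(2^n)$ values of $s_0$ together we need failure probabilities below $2^{-n}n^{-2}$, and Markov's inequality gives this at the price of a factor $2^nn^2$. By Borel–Cantelli, a.s. for all large $n$ every grid slice has $N\le Cn^{2+d/2}2^{n(3-d/2)}$. So simultaneously for all slices the dimension of $\mathcal Y_d(s)\cap([0,p]\times[q,T])$ is at most $\max(0,3-d/2)$.

For $d\ge6$ this is $0$. For $d=5$ it is $\frac12$ and for $d=4$ it is $1$, and there the method stops. The exact point is the union over $2^n$ slices: with only the mean of $N$ under control we pay a factor $2^n$ per slice, as if the whole total in the table could sit on one slice. If we knew $E[N^k]\le C_kn^{c_k}$ uniformly in $s_0$, Markov's inequality applied to $N^k$ would cost only $2^{n/k}$, and letting $k\to\infty$ would give dimension $0$. So we want all moments, or better an exponential tail at a scale polynomial in $n$.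

## Exponential tails from uniformly bounded means

For additive functionals of random walks, an exponential tail follows from a bound on the mean alone, provided that the bound is uniform in the starting point.

**Lemma 2 (Khas'minskii).** Let $(S_m)$ be a random walk in $\mathbf R^d$ with $S_0=0$, let $f\ge0$ be measurable, and let $\sup_{y\in\mathbf R^d}E\sum_{m=0}^Mf(y+S_m)\le\kappa<\infty$. Then for every $y$ and $\lambda>0$,
$$P\Big(\sum_{m=0}^Mf(y+S_m)>2\kappa\lambda\Big)\le2e^{-\lambda}.$$

A test case: let $S$ be simple random walk on $\mathbf Z^3$, $f=\mathbf 1_{\{0\}}$, $y=0$, and let $\kappa$ be the expected number of visits to $0$ over all time, which is finite since the walk is transient. From another starting point the expected number of visits is at most $\kappa$. The total number of visits is geometric with mean $\kappa$, so it exceeds $k$ with probability $(1-1/\kappa)^k\le e^{-k/\kappa}$. The lemma gives $2e^{-k/(2\kappa)}$, the same kind of decay.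

*Proof.* If $\kappa=0$ the sum vanishes a.s. Let $\kappa>0$ and write $\Sigma$ for the sum. Expand $\Sigma^k$ as a sum over $k$-tuples of times. Every $k$-tuple is a permutation of a nondecreasing one, and a nondecreasing tuple has at most $k!$ rearrangements, so
$$E\Sigma^k\le k!\,E\sum_{m_1\le\dots\le m_k\le M}\ \prod_{i=1}^kf(y+S_{m_i}).$$
Condition on the walk up to time $m_{k-1}$. By the Markov property the sum of $f(y+S_{m_k})$ over $m_k\in[m_{k-1},M]$ is the same functional, over at most $M+1$ times, of a walk started at $y+S_{m_{k-1}}$, so its conditional expectation is at most $\kappa$. This removes the last factor. Iterating, $E\Sigma^k\le k!\,\kappa^k$. Hence $E\exp(\Sigma/(2\kappa))\le\sum_{k\ge0}2^{-k}=2$, and Markov's inequality gives $P(\Sigma>2\kappa\lambda)\le2e^{-\lambda}$. $\square$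

Here is how the lemma will be used. Cut the slice at time $p$ and freeze the first piece $(X_i)$. The number of near-collisions is an additive functional of the second piece, a walk, with $f(y)$ the number of frozen points within $r$ of $y$. Its mean from the starting point $y$ is $\sum_ig_r(X_i-y)$, where $g_r(z)$ is the expected number of steps that the walk spends in the ball of radius $r$ about $z$. We need this to be polynomial in $n$ for *every* $y$, including points $y$ where the frozen piece is unusually dense. Density means: how many $X_i$ lie in a ball of radius $\rho$. That is again an additive functional of a walk, so the lemma controls it too. The typical answer is $\rho^2/\varepsilon$, with $\varepsilon$ the time step, and the function $g_r$ decays like $(r/|z|)^{d-2}$. In the shell at distance about $2^lr$ we therefore expect about $4^lr^2/\varepsilon$ points, each weighted by $2^{-l(d-2)}r^2/\varepsilon$. For $d=4$ every shell contributes the same amount, and about $n$ shells cost only a factor $n$. For $d=3$ the shell bounds would grow like $2^l$. This is where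 $d\ge4$ enters.

## From all real $s$ to $2^n$ grid slices

**Lemma 1 (modulus).** For each $T$ there is a non-random $C_0$ such that a.s. for all large $n$: $|B(x)-B(x')|\le\frac12C_0\sqrt{n2^{-n}}$ whenever $x,x'\in[0,T+1]^2$ differ by at most $2^{-n}$ in each coordinate.

*Proof.* Let $\Delta_k$ be the maximum of $|B(x)-B(x')|$ over nearest neighbors $x,x'$ of $2^{-k}\mathbf Z^2\cap[0,T+1]^2$. There are at most $C4^k$ pairs, and each coordinate of each increment has variance at most $(T+1)2^{-k}$. If an increment exceeds $\lambda\sqrt{k2^{-k}}$ in norm, one of its coordinates exceeds $\lambda\sqrt{k2^{-k}/d}$ in modulus. So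
$$P\big(\Delta_k>\lambda\sqrt{k2^{-k}}\big)\le C4^ke^{-\lambda^2k/(2d(T+1))},$$
which is summable once $\lambda$ is large. By Borel–Cantelli, a.s. $\Delta_k\le\lambda\sqrt{k2^{-k}}$ for all large $k$.

Let $x_k$ be the coordinatewise level-$k$ dyadic floor of $x$. Then $x_k$ and $x_{k+1}$ differ by at most one level-$(k+1)$ step per coordinate, so $|B(x_k)-B(x_{k+1})|\le2\Delta_{k+1}$. If $x,x'$ differ by at most $2^{-n}$ per coordinate, then $x_n,x_n'$ differ by at most one level-$n$ step per coordinate, so $|B(x_n)-B(x_n')|\le2\Delta_n$. Since $B(x)=\lim_kB(x_k)$ by continuity, a.s. for all large $n$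
$$|B(x)-B(x')|\le2\Delta_n+4\sum_{k>n}\Delta_k\le C\sqrt{n2^{-n}},$$
because $\sum_{k>n}\sqrt{k2^{-k}}\le\sqrt{n2^{-n}}\sum_{i\ge1}\sqrt{(1+i)2^{-i}}$. Take $C_0$ to be twice the last constant. $\square$

Fix rationals $0<p<q<T$ with $T\ge1$, and consider $s\in[1/T,T]$. Put
$$\varepsilon=2^{-n},\qquad r=C_0\sqrt{n2^{-n}},\qquad \tau_i=i\varepsilon,\qquad i_*=\lfloor p2^n\rfloor,$$
where we enlarge $C_0$ so that $C_0^2\ge T$. Then $r^2/\varepsilon=C_0^2n$: a ball of radius $r$ is only logarithmically larger than a step of the walk. For $s_0\in\varepsilon\mathbf Z\cap[\frac1{2T},T]$ let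
$$N_n(s_0)=\#\{(i,j):0\le i\le i_*<j\le T2^n,\ |B(s_0,\tau_i)-B(s_0,\tau_j)|\le r\}.$$

**Step 1 (reduction to a grid).** This step replaces the uncountably many $s$ by $O(2^n)$ grid values. Take $n$ so large that Lemma 1 applies, $2^{-n}\le1/(2T)$ and $2^{-n}<q-p$. Let $s\in[1/T,T]$ and let $s_0$ be its level-$n$ dyadic floor, so that $s_0\in[\frac1{2T},T]$. Let $(t_1,t_2)\in\mathcal Y_d(s)\cap([0,p]\times[q,T])$, $i=\lfloor t_1/\varepsilon\rfloor$, $j=\lfloor t_2/\varepsilon\rfloor$. By Lemma 1, $B(s_0,\tau_i)$ is within $r/2$ of $B(s,t_1)$ and $B(s_0,\tau_j)$ is within $r/2$ of $B(s,t_2)=B(s,t_1)$. Moreover $i\le i_*$, and $j>q2^n-1>p2^n\ge i_*$. So $(i,j)$ is counted in $N_n(s_0)$. Consequently the number of squares $[\tau_i,\tau_i+\varepsilon)\times[\tau_j,\tau_j+\varepsilon)$ that meet $\mathcal Y_d(s)\cap([0,p]\times[q,T])$ is at most $N_n(s_0)$.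

It now suffices to show that for a suitable constant $C$
$$P(N_n(s_0)>Cn^5)\le C\,16^{-n}\quad\text{uniformly in }s_0.\tag{1}$$
Indeed there are $O(2^n)$ values $s_0$, so by Borel–Cantelli a.s. for all large $n$ we have $N_n(s_0)\le Cn^5$ for all of them, and hence for all large $n$ and *all* $s\in[1/T,T]$ at most $Cn^5$ squares are met.

## The tail of the number of near-collisions

Fix $s_0$. Let $X_i=B(s_0,\tau_i)$, a random walk from $0$ with $N(0,s_0\varepsilon I_d)$ steps. Let $S$ be a walk with the same step law and $S_0=0$, and put $g_\rho(z)=\sum_{m\ge0}P(|S_m-z|\le\rho)$.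

**Step 2 (Green function bounds).** This step computes how long the walk stays in a ball. We show that for $\rho\ge r$
$$\sup_zg_\rho(z)\le C\frac{\rho^2}{\varepsilon},\qquad g_r(z)\le C\frac{r^2}{\varepsilon}\Big(1\wedge\frac r{|z|}\Big)^{d-2}.\tag{2}$$
Since $\rho^2\ge r^2=C_0^2n\varepsilon\ge T\varepsilon\ge s_0\varepsilon$, the number $L=\rho^2/(s_0\varepsilon)$ is at least $1$.

For the first bound, $S_m$ with $m\ge1$ has density at most $C(s_0\varepsilon m)^{-d/2}$, so $P(|S_m-z|\le\rho)\le1\wedge C\rho^d(s_0\varepsilon m)^{-d/2}=1\wedge CL^{d/2}m^{-d/2}$. The terms with $0\le m\le L$ sum to at most $L+1\le2L$. Those with $m>L$ sum to at most $CL^{d/2}L^{1-d/2}=CL$, since $d/2>1$. Finally $L\le2T\rho^2/\varepsilon$, because $s_0\ge1/(2T)$.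

For the second bound, if $|z|<2r$ then $(1\wedge r/|z|)^{d-2}\ge2^{-(d-2)}$ and the first bound suffices. Let $|z|\ge2r$. The term $m=0$ vanishes. Points of the ball of radius $r$ about $z$ have norm at least $|z|/2$, so for $m\ge1$
$$P(|S_m-z|\le r)\le Cr^d(s_0\varepsilon m)^{-d/2}e^{-|z|^2/(8s_0\varepsilon m)}.$$
Let $L'=|z|^2/(s_0\varepsilon)\ge4$. With $x=s_0\varepsilon m/|z|^2$ the right side is $Cr^d|z|^{-d}x^{-d/2}e^{-1/(8x)}$, and $\sup_{x>0}x^{-d/2}e^{-1/(8x)}<\infty$. So the terms with $1\le m\le L'$ contribute at most $Cr^d|z|^{-d}L'$. Dropping the exponential, those with $m>L'$ contribute at most $Cr^d(s_0\varepsilon)^{-d/2}L'^{1-d/2}=Cr^d|z|^{-d}L'$. The total is at most $Cr^d|z|^{2-d}/\varepsilon$, which is (2).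

**Step 3 (the first piece is nowhere too dense).** This step controls the frozen piece at all scales at once. Let
$$A(\rho)=\sup_y\#\{0\le i\le i_*:|X_i-y|\le\rho\}.$$
To get rid of the supremum over $y$, note that if some $X_i$ lies within $\rho$ of $y$, then all indices $i'$ counted for $y$ satisfy $|X_{i'}-X_i|\le2\rho$. Hence
$$A(\rho)\le\max_{i\le i_*}\#\{0\le i'\le i_*:|X_{i'}-X_i|\le2\rho\}.$$
For fixed $i$, the sequences $(X_{i+m}-X_i)_{0\le m\le i_*-i}$ and $(X_{i-m}-X_i)_{0\le m\le i}$ are finite pieces of random walks with the law of $S$. Let $\rho\ge r$ and apply Lemma 2 to each of them with $f=\mathbf 1_{\{|\cdot|\le2\rho\}}$. By (2) we may take $\kappa=C\rho^2/\varepsilon$. With $\lambda=5n$ and a union over the $i_*+1\le C2^n$ indices $i$,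
$$P\big(A(\rho)>Cn\rho^2/\varepsilon\big)\le C2^ne^{-5n}.$$
Let $G$ be the event that $A(2^lr)\le Cn4^lr^2/\varepsilon$ for all $0\le l\le n$. Then $P(G^c)\le C(n+1)2^ne^{-5n}\le C16^{-n}$, since $32e^{-5}<1$. The event $G$ is determined by $(X_i)_{i\le i_*}$. Without any restriction, $A(\rho)\le i_*+1\le C/\varepsilon$.

**Step 4 (uniform mean for the second piece).** This step checks the hypothesis of Lemma 2 for the collision count. Put $f(y)=\#\{0\le i\le i_*:|X_i-y|\le r\}$, let $S$ be independent of $(X_i)_{i\le i_*}$, and let $E$ denote expectation over $S$ only. For every $y$,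
$$E\sum_{m\ge0}f(y+S_m)=\sum_{i\le i_*}\sum_{m\ge0}P(|S_m-(X_i-y)|\le r)=\sum_{i\le i_*}g_r(X_i-y).$$
Split the indices according to $|X_i-y|\le r$ or $2^lr<|X_i-y|\le2^{l+1}r$, $l\ge0$. The first class has at most $A(r)$ members, the $l$-th shell at most $A(2^{l+1}r)$, and on that shell $g_r\le C(r^2/\varepsilon)2^{-l(d-2)}\le C(r^2/\varepsilon)4^{-l}$ because $d-2\ge2$. On $G$ use the bound of Step 3 for $l+1\le n$, and for $l\ge n$ the trivial bound $C/\varepsilon$:
$$\sum_{i\le i_*}g_r(X_i-y)\le C\frac{r^2}\varepsilon\Big[A(r)+\sum_{l\ge0}4^{-l}A(2^{l+1}r)\Big]\le C\frac{r^2}\varepsilon\Big[\frac{nr^2}\varepsilon+\sum_{l=0}^{n-1}4^{-l}\,4^{l+1}\frac{nr^2}\varepsilon+\frac{4^{-n}}\varepsilon\Big].$$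
In the middle sum all $n$ terms are equal, so it is $4n^2r^2/\varepsilon$. The last term is $2^{-n}$. Hence on $G$, for every $y$,
$$E\sum_{m\ge0}f(y+S_m)\le Cn^2\Big(\frac{r^2}\varepsilon\Big)^2\le Cn^4.\tag{3}$$

**Step 5 (the tail).** This step proves (1). The increments of $X$ after $i_*$ are independent of $(X_i)_{i\le i_*}$. So, conditionally on $(X_i)_{i\le i_*}$, $f$ is a fixed function and $N_n(s_0)=\sum_{i_*<j\le T2^n}f(X_j)$ has the law of $\sum_{m=1}^Mf(X_{i_*}+S_m)$ with $M=\lfloor T2^n\rfloor-i_*$. On $G$, Lemma 2 with $\kappa=Cn^4$ from (3), $y=X_{i_*}$ and $\lambda=3n$ gives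
$$P(N_n(s_0)>Cn^5\mid X_i,\,i\le i_*)\le2e^{-3n}\le2\cdot16^{-n},$$
since $e^3>16$. Together with $P(G^c)\le C16^{-n}$ this is (1).

**Step 6 (from covering numbers to dimension).** This step assembles one null set for all $s$ and all rectangles. By Step 1 and (1), for each rational triple with $T\ge1$, off a null set, $\mathcal Y_d(s)\cap([0,p]\times[q,T])$ is covered by at most $Cn^5$ half-open dyadic squares of side $2^{-n}$ for all large $n$ and all $s\in[1/T,T]$. There are countably many triples, so one null set serves them all. Given any $s>0$ and any rationals $0<p<q<T$, choose a rational $T'\ge\max(T,1)$ with $s\in[1/T',T']$. The set in $[0,p]\times[q,T]$ is contained in the set in $[0,p]\times[q,T']$, so the covering claim holds.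

Each such piece has upper box dimension $0$, since $\log(Cn^5)/n\to0$. A square of side $2^{-n}$ has diameter $\sqrt2\,2^{-n}$, so the $\mathcal H^\varphi$-measure of the piece is at most $\liminf_nCn^5\varphi(\sqrt2\,2^{-n})$. For $\varphi(x)=(\log\frac1x)^{-\beta}$ this is $\liminf_nCn^5((n-\frac12)\log2)^{-\beta}=0$ when $\beta>5$. The set $\{0\le t_1<t_2\}$ is the countable union of the rectangles $[0,p]\times[q,T]$: pick rationals with $t_1<p<q<t_2<T$. Since $\mathcal Y_d(s)$ is symmetric under $(t_1,t_2)\mapsto(t_2,t_1)$, it is a countable union of such pieces and their reflections. Countable stability of packing and Hausdorff dimension and countable subadditivity of $\mathcal H^\varphi$ complete the proof of Theorem 1. $\blacksquare$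

## Linear relations at the critical dimension

We turn to Theorem 2, where $p$ is now the number of equations. Write
$$V(x)=\Big(\sum_ja_{lj}B(s,t_j)\Big)_{l\le p}\in\mathbf R^{pd},\qquad x=(s,t_1,\dots,t_m).$$
By countable union it suffices to exclude zeros of $V$ in $Q_0=[s_-,s_+]\times\prod_jT_j$, where all intervals are compact with dyadic endpoints, and for some $h>0$: $s_-\ge4h$, $T_1\subset[4h,\infty)$, and $T_1<\dots<T_m$ with gaps at least $4h$.

The direct approach covers $Q_0$ by about $2^{n(1+m)}$ cubes of side $2^{-n}$. In a cube that contains a zero, $V$ is at most $C\sqrt{n2^{-n}}$ at the lower corner, which has probability at most $C(n2^{-n})^{pd/2}$. If $1+m<pd/2$ the product tends to $0$ and we are done. If $1+m=pd/2$ the powers of $2^n$ cancel and $n^{pd/2}$ remains. Even without the logarithmic factor a constant would remain. This is the last row of the table: for $d=6$, $m=2$, $p=1$ the expected total is bounded by $1/48$, but nothing there makes it tend to $0$.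

The way out is not to insist on a single scale. Among the scales between $2^{-n}$ and $2^{-2n}$, almost every point has one at which $V$ oscillates less than usual by a factor $\kappa_n\to0$. If we cover by cubes at such scales, the probability that a cube contains a zero drops by $\kappa_n^{pd}$. For this the oscillation in the cube must not influence the position of $V$ at the corner. We arrange that by keeping part of the noise hidden.

From now on cubes are closed dyadic cubes in $\mathbf R^{1+m}$ contained in $Q_0$; order $q$ means side $2^{-q}$; and $x_Q=(s_Q,t_{Q,1},\dots,t_{Q,m})$ is the lower corner of $Q$. Take $n$ large, with $2^{-n}<h$ and $Q_0$ a union of cubes of order $n$.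

**Step 1 (hidden noise).** This step separates oscillation from position. For a cube $R$ of order $n$ let
$$g_1=(0,t_{R,1}),\qquad g_j=(t_{R,j-1}+2^{-n},t_{R,j})\ \ (j\ge2),\qquad C_R=[0,s_R]\times\bigcup_jg_j,$$
and let $\mathcal G_R$ be the completed $\sigma$-field generated by the $W(E)$ with $|E\cap C_R|=0$. Let $Q\subset R$ be a subcube.

(i) For $x=(s,t)\in Q$,
$$B(s,t_j)-B(s_Q,t_{Q,j})=W([s_Q,s]\times[0,t_j])+W([0,s_Q]\times[t_{Q,j},t_j]).$$
The first set meets $C_R$ in a null set because $s_Q\ge s_R$. So does the second, because $[t_{Q,j},t_j]\subset[t_{R,j},t_{R,j}+2^{-n}]$, an interval whose interior avoids all the $g_i$. So $V(x)-V(x_Q)$ is $\mathcal G_R$-measurable, and by continuity so is the supremum of its norm over $Q$.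

(ii) The rectangle $[0,s_Q]\times[0,t_{Q,j}]$ meets $C_R$ in $[0,s_R]\times\bigcup_{i\le j}g_i$ up to null sets, since $t_{R,j}\le t_{Q,j}\le t_{R,j}+2^{-n}$. Hence
$$B(s_Q,t_{Q,j})=\sum_{i\le j}\xi_i+(\mathcal G_R\text{-measurable}),\qquad\xi_i=W([0,s_R]\times g_i).$$
The $\xi_i$ are independent of each other and of $\mathcal G_R$, with $\xi_i\sim N(0,v_iI_d)$ and $v_i=s_R|g_i|\ge h^2$. Let $\Lambda$ be the $m\times m$ lower triangular matrix of ones. Per coordinate of $\mathbf R^d$, the conditional covariance of $V(x_Q)$ given $\mathcal G_R$ is $a\Lambda\,\mathrm{diag}(v_i)\Lambda^{\mathsf T}a^{\mathsf T}$, at least $h^2a\Lambda\Lambda^{\mathsf T}a^{\mathsf T}$, a fixed matrix that is positive definite because $a$ has rank $p$ and $\Lambda$ is invertible. So the conditional density is bounded, and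
$$P(|V(x_Q)|\le\theta\mid\mathcal G_R)\le C\theta^{pd}.\tag{4}$$
In the case $m=2$, $a=(-1,1)$, where $V=B(s,t_2)-B(s,t_1)$, we have $a\Lambda=(0,1)$: the hidden randomness is just $\xi_2$, the noise of the rectangle $[0,s_R]\times g_2$ between the two times.

**Step 2 (good, maximal good and bad cubes).** This step sets up the multiscale cover and reduces the theorem to one estimate. Let $\kappa_n\to0$ be chosen later. A cube $Q$ of order $q\in[n,2n]$ is *good* if
$$\sup_{x\in Q}|V(x)-V(x_Q)|\le\kappa_n2^{-q/2}.$$
It is *maximal good* if it is good and no proper ancestor of order at least $n$ is good. A cube of order $2n$ is *bad* if neither it nor any ancestor of order at least $n$ is good. With $R$ the ancestor of order $n$, all these events are in $\mathcal G_R$ by (i).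

A zero $x$ of $V$ in $Q_0$ lies in some cube of order $2n$. Either this cube or some ancestor of order at least $n$ is good, and then the largest good one is a maximal good cube $Q$ containing $x$, so $|V(x_Q)|\le\kappa_n2^{-q/2}$; or the cube $Q$ of order $2n$ is bad. In the latter case, by Lemma 1 at level $2n$ (with $T$ larger than all the endpoints of $Q_0$), $|V(x_Q)|\le C\sqrt n\,2^{-n}$ off an event of probability $o(1)$. Conditioning on $\mathcal G_R$ and using (4),
$$P(\exists\text{ zero in }Q_0)\le o(1)+C\kappa_n^{pd}\sum_Q2^{-qpd/2}P(Q\text{ max. good})+C\,2^{2n(1+m)}n^{pd/2}2^{-npd}\sup_QP(Q\text{ bad}).$$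
Since $1+m\le pd/2$, we have $2^{-qpd/2}\le2^{-q(1+m)}=|Q|$. Maximal good cubes have disjoint interiors, so $\sum_Q|Q|\,P(Q\text{ max. good})\le|Q_0|$. Also $2^{2n(1+m)}2^{-npd}\le1$. Therefore
$$P(\exists\text{ zero in }Q_0)\le o(1)+C\kappa_n^{pd}|Q_0|+Cn^{pd/2}\sup_QP(Q\text{ bad}).\tag{5}$$
It remains to choose $\kappa_n\to0$ with $n^{pd/2}\sup_QP(Q\text{ bad})\to0$.

**Step 3 (decoupling the coordinates inside $R$).** This step reduces the oscillation of $V$ to that of independent Brownian motions. Fix $Q$ of order $2n$, let $R=Q_n\supset Q_{n+1}\supset\dots\supset Q_{2n}=Q$ be its chain of ancestors, $Q_q=I_q\times\prod_jT_{j,q}$, and $(s_*,t_*)=x_R$. Splitting $[0,s]\times[0,t_j]$ into four rectangles gives, for $x\in R$,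
$$B(s,t_j)=B(s_*,t_{*j})+w_j(s)+b_j(t_j)+\square_j(s,t_j),$$
with $w_j(s)=W([s_*,s]\times[0,t_{*j}])$, $b_j(t)=W([0,s_*]\times[t_{*j},t])$ and $\square_j(s,t)=W([s_*,s]\times[t_{*j},t])$. The $b_j$ live on disjoint strips, so they are independent of each other and of $(w_j)_j$. With $t_{*0}=0$, $w_j(s)=\sum_{i\le j}W([s_*,s]\times[t_{*,i-1},t_{*i}])$ is a linear combination, with bounded coefficients, of independent Brownian motions in $s$. Write $\mathrm{osc}(f,E)=\sup_{u,v\in E}|f(u)-f(v)|$. Altogether there are independent standard scalar Brownian motions $\beta_1,\dots,\beta_N$, $N=2md$, and for each $l$ a nested chain of intervals $D_{l,q}$ with $|D_{l,q}|=2^{-q}$ (shifts of $I_q$ or of some $T_{j,q}$) such that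
$$\sup_{x\in Q_q}|V(x)-V(x_{Q_q})|\le C\sum_l\mathrm{osc}(\beta_l,D_{l,q})+C\sum_j\mathrm{osc}(\square_j,I_q\times T_{j,q}).\tag{6}$$

**Step 4 (many nearly independent attempts).** This step shows that one of many scales is good with overwhelming probability. Scales must be spaced so that what happens in $D_{l,q}$ outside the next interval hardly depends on smaller scales. Let
$$g=\lceil3\log_2n\rceil,\qquad K_n=\lfloor n/g\rfloor,\qquad q_k=n+kg,$$
so that $q_{K_n}\le2n$, and let $\kappa'\in(0,1]$. For $0\le k<K_n$ consider three events.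

*The event $F_k$:* for each $l$, both (possibly empty) components of $D_{l,q_k}\setminus D_{l,q_{k+1}}$ have $\beta_l$-oscillation at most $\kappa'2^{-q_k/2}$. For different $k$ these components are disjoint, so the $F_k$ are independent. To bound $P(F_k)$ from below we use the small-ball estimate
$$P\Big(\sup_{[0,1]}|\beta|\le x\Big)\ge e^{-\pi^2/(8x^2)}\ge e^{-2/x^2}.$$
Proof of the estimate: with $\lambda=\pi/(2x)$, the process $e^{\lambda^2u/2}\cos(\lambda\beta_u)$ is a martingale. Let $\tau$ be the exit time of $\beta$ from $(-x,x)$. At time $\tau$ the cosine vanishes, so stopping at $\tau\wedge1$ gives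
$$1=E\big[e^{\lambda^2/2}\cos(\lambda\beta_1);\tau>1\big]\le e^{\pi^2/(8x^2)}P(\tau>1).$$
An interval component of length at most $2^{-q_k}$ has oscillation at most twice the supremum of the modulus of the increment from its left end. By scaling, the estimate with $x=\kappa'/2$ gives probability at least $e^{-8/\kappa'^2}$ for each component. There are at most $2N$ components, all independent, so $P(F_k)\ge e^{-c_2/\kappa'^2}$ with $c_2=16N$.

*The event $F_k'$:* $\mathrm{osc}(\beta_l,D_{l,q_{k+1}})\le\kappa'2^{-q_k/2}$ for all $l$. The interval has length $2^{-q_k-g}$, so failure for one $l$ forces a standard Brownian motion to exceed $\kappa'2^{g/2}/2$ in modulus on $[0,1]$. By the reflection principle this has probability at most $4e^{-\kappa'^22^g/8}$. As $2^g\ge n^3$, $P(F_k'^c)\le4Ne^{-\kappa'^22^g/8}\le Ce^{-c\kappa'^2n^3}$.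

*The event $F_k''$:* $\mathrm{osc}(\square_i,I_{q_k}\times T_{i,q_k})\le\kappa'2^{-q_k/2}$ for all $i\le m$. Put $q=q_k$ and let $(s_0,t_0)$ be the lower corner of $I_q\times T_{i,q}$. Then
$$\square_i(s,t)-\square_i(s_0,t_0)=W([s_*,s]\times[t_0,t])+W([s_0,s]\times[t_{*i},t_0]).$$
Here $s-s_*\le2^{-n}$, $t-t_0\le2^{-q}$, $s-s_0\le2^{-q}$ and $t_0-t_{*i}\le2^{-n}$. So the supremum over $I_q\times T_{i,q}$ of the modulus of the first term is stochastically dominated by $2^{-(n+q)/2}M_1$, with $M_1$ the supremum over $[0,1]^2$ of the modulus of a standard Brownian sheet, and that of the second by $2^{-(n+q)/2}M_2$, with $M_2$ the supremum over $[0,1]$ of the modulus of a Brownian motion. The oscillation is at most twice the supremum of the modulus of the left side, so failure for one $i$ has probability at most $P(M_1>\kappa'2^{n/2}/4)+P(M_2>\kappa'2^{n/2}/4)$. By Fernique's theorem, $Ee^{cM^2}<\infty$ for some $c>0$ when $M$ is such a supremum. Hence $P(F_k''^c)\le Ce^{-c\kappa'^22^n}$.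

On $F_k\cap F_k'\cap F_k''$, the interval $D_{l,q_k}$ consists of at most two components and $D_{l,q_{k+1}}$, which are adjacent, so $\mathrm{osc}(\beta_l,D_{l,q_k})\le3\kappa'2^{-q_k/2}$ for all $l$. By (6), $\sup_{Q_{q_k}}|V-V(x_{Q_{q_k}})|\le C_3\kappa'2^{-q_k/2}$. Now choose
$$\kappa'^{-2}=\frac{\log n}{2c_2},\qquad\kappa_n=C_3\kappa'\to0 .$$
Then $\kappa'\le1$ for large $n$, $Q_{q_k}$ is good on $F_k\cap F_k'\cap F_k''$, and $P(F_k)\ge n^{-1/2}$. If $Q$ is bad, every attempt fails, so by independence of the $F_k$
$$P(Q\text{ bad})\le(1-n^{-1/2})^{K_n}+CK_ne^{-cn^3/\log n}+CK_ne^{-c2^n/\log n}.$$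
Here $(1-n^{-1/2})^{K_n}\le e^{-K_nn^{-1/2}}$ and $K_nn^{-1/2}\ge cn^{1/2}/\log n$, so $P(Q\text{ bad})=o(n^{-pd/2})$, uniformly in $Q$. By (5), $P(\exists\text{ zero in }Q_0)$ is at most a quantity that tends to $0$ as $n\to\infty$. It does not depend on $n$, so it is $0$. This proves the first claim of Theorem 2.

**Step 5 (double points).** This step reads off the three consequences by choosing $a$.

* *Zero coordinate.* If $(0,t)$ or $(t,0)$ is in $\mathcal Y_d(s)$, then $B(s,t)=0$ with $t>0$. This is the case $m=p=1$, where $2\le d/2$ for $d\ge4$. It does not occur, so for $d\ge4$ the slice does not return to $0$, and both coordinates of a double point are positive.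
* *$d\ge6$.* Take $m=2$, $p=1$, $a=(-1,1)$: $3\le d/2$. Hence $\mathcal Y_d(s)=\varnothing$.
* *$d=5$.* Two different unordered pairs of positive times involve either four distinct times ($m=4$, $p=2$, $5\le5$) or three ($m=3$, $p=2$, $4\le5$). In each of the finitely many order patterns, the two rows are $e_i-e_k$ and $e_{i'}-e_{k'}$ with $\{i,k\}\ne\{i',k'\}$, so they are linearly independent. Hence there is at most one unordered pair, and $\#\mathcal Y_5(s)\in\{0,2\}$.
* *$d=4$.* A triple point is the case $m=3$, $p=2$, with rows $e_1-e_2$, $e_2-e_3$: $4\le4$. None exist, so each $t_1$ has at most one partner $t_2\ne t_1$, and $\mathcal Y_4(s)$ is the graph of a fixed-point-free involution. $\blacksquare$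

## Slices that do have double points

For Theorem 3 we build a measure on exceptional $s$ and bound its energy. For a finite measure $\mu$ on $[1,2]$ let
$$\text{energy}_\gamma(\mu)=\iint|s-s'|^{-\gamma}\mu(ds)\mu(ds').$$
Frostman's energy criterion says that a compact set carrying a nonzero finite measure of finite $\gamma$-energy has Hausdorff dimension at least $\gamma$. For example, Lebesgue measure on $[1,2]$ has finite $\gamma$-energy for every $\gamma<1$. We also recall the Paley–Zygmund inequality: $P(Z\ge\frac12EZ)\ge\frac14(EZ)^2/EZ^2$ for $Z\ge0$ with $0<EZ^2<\infty$.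

**Step 1 (second moment for one window).** This step measures how strongly the presence of a double point at $s$ influences its presence at $s'$. For a window $[w,w+3\ell]$ put $J=[w,w+\ell]$, $J'=[w+2\ell,w+3\ell]$ and $U(s,t_1,t_2)=\ell^{-1/2}(B(s,t_2)-B(s,t_1))$. Let $q_\eta$ be the $N(0,\eta I_d)$ density. For $s\in[1,2]$ and $0<\eta\le1$ let
$$Z_\eta(s)=\ell^{-2}\int_{J\times J'}q_\eta(U(s,t))\,dt,\qquad\zeta_\eta(s)=Z_\eta(s)/EZ_\eta(s).$$
These are continuous in $s$. The field $\ell^{-1/2}(B(s,w+\ell u)-B(s,w))$ has the law of $B(s,u)$, so the law of the process $\zeta_\eta$ does not depend on $w,\ell$, and we compute with $w=0$, $\ell=1$.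

The coordinates of $U$ have variances $s(t_2-t_1)\in[1,6]$, and $Eq_\eta(U)$ is the density at $0$ of $U$ plus an independent $N(0,\eta I_d)$ vector, so $EZ_\eta(s)\in[c,C]$. Let $s\le s'$ and let $\Sigma$ be the $2\times2$ covariance matrix of one scalar coordinate of $U=U(s,t_1,t_2)$ and $U'=U(s',t_1',t_2')$. In the same way
$$E[q_\eta(U)q_\eta(U')]=\big((2\pi)^2\det(\Sigma+\eta I)\big)^{-d/2}\le C(\det\Sigma)^{-d/2}.$$
Put $A=[0,s]\times[t_1,t_2]$, $A'=[0,s']\times[t_1',t_2']$, $c_0=|A\cap A'|$, $\alpha=|A\setminus A'|$, $\alpha'=|A'\setminus A|$. The entries of $\Sigma$ are the areas $|A|,|A'|$ and $c_0$, so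
$$\det\Sigma=(c_0+\alpha)(c_0+\alpha')-c_0^2=c_0(\alpha+\alpha')+\alpha\alpha'\ge\alpha+\alpha',$$
because both rectangles contain $[0,1]\times[1,2]$, whence $c_0\ge1$. Moreover
$$\alpha+\alpha'=|A\,\triangle\,A'|\ge|s-s'|+|t_1-t_1'|+|t_2-t_2'|.$$
The first term comes from $(s,s']\times[t_1',t_2']$, which lies in $A'\setminus A$ and has width at least $1$. The others come from the strip where the $s$-coordinate is in $[0,1]$: since $[t_1,t_2]$ and $[t_1',t_2']$ both contain $[1,2]$, their symmetric difference has length $|t_1-t_1'|+|t_2-t_2'|$. The two regions are disjoint up to null sets because $s\ge1$. Hence, with $\delta=|s-s'|\in(0,1]$,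
$$E[\zeta_\eta(s)\zeta_\eta(s')]\le C\int_{[-1,1]^2}\frac{da\,db}{(\delta+|a|+|b|)^{d/2}}\le\begin{cases}\psi(\delta):=C_1\log(e/\delta),&d=4,\\C\delta^{-1/2},&d=5.\end{cases}\tag{7}$$
For the last inequality, the area of $\{|a|+|b|\le u\}$ in the plane is $2u^2$, so the integral is at most $\int_0^24u(\delta+u)^{-d/2}du\le4\int_0^2(\delta+u)^{1-d/2}du$.

**Step 2 (why averages of windows, $d=4$).** This step finds a density whose limit charges only slices with infinitely many double points. One could multiply $\zeta_\eta(s)$ over $K$ disjoint windows, so that all $K$ windows must produce a double point on the same slice. But then the correlation bound is $\psi(\delta)^K$, and the resulting energy bounds blow up as $K\to\infty$. Averaging over many windows first weakens the correlations: we ask that *some* window in each large group produce a double point.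

Fix $\theta,\gamma>0$ with $\theta+\gamma<1$. Choose integers $M_i\ge2^iC_1/\theta$ ($i\ge1$) and $\ell_i>0$ with $\sum_i3M_i\ell_i\le1$. In $[0,1]$ choose windows with disjoint interiors, $M_i$ of length $3\ell_i$ for each $i$ ("group $i$"). The corresponding processes $\zeta_{i,k,\eta}$ use the noise of disjoint strips, so they are independent over $(i,k)$. Put $\xi_{i,\eta}=M_i^{-1}\sum_{k\le M_i}\zeta_{i,k,\eta}$. Then $E\xi_{i,\eta}(s)=1$ and, separating equal and different windows,
$$E[\xi_{i,\eta}(s)\xi_{i,\eta}(s')]=\frac{M_iE[\zeta_\eta(s)\zeta_\eta(s')]+M_i(M_i-1)}{M_i^2}=1+\frac{E[\zeta_\eta(s)\zeta_\eta(s')]-1}{M_i}\le e^{\psi(\delta)/M_i}.$$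
Let $\mu_K(ds)=\prod_{i\le K}\xi_{i,1/K}(s)\,ds$ on $[1,2]$. By independence of the groups $E\mu_K([1,2])=1$. Since $\sum_i\psi(\delta)/M_i\le\theta\log(e/\delta)$,
$$E\,\text{energy}_\gamma(\mu_K)\le\iint_{[1,2]^2}|s-s'|^{-\gamma}(e/|s-s'|)^\theta\,ds\,ds'<\infty\quad\text{uniformly in }K.\tag{8}$$

**Step 3 (a limit measure with positive probability).** This step extracts $\mu$. As $|s-s'|\le1$ on $[1,2]^2$, we have $\mu_K([1,2])^2\le\text{energy}_\gamma(\mu_K)$, so by (8) $E\mu_K([1,2])^2\le C_2$. By Paley–Zygmund, $P(\mu_K([1,2])\ge\frac12)\ge1/(4C_2)=:2c$. By Markov's inequality and (8) there is $C'$ with $P(\text{energy}_\gamma(\mu_K)>C')\le c$. So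
$$P\big(\mu_K([1,2])\ge\tfrac12,\ \text{energy}_\gamma(\mu_K)\le C'\big)\ge c\quad\text{for all }K,$$
and with probability at least $c$ this happens for infinitely many $K$. Call this event $\mathcal E$. On $\mathcal E$ the masses of these $\mu_K$ are at most $\sqrt{C'}$, so a subsequence converges weakly to a measure $\mu$ on $[1,2]$ of mass at least $\frac12$. For each $b>0$ the kernel $|s-s'|^{-\gamma}\wedge b$ is continuous and bounded, so its double integral against $\mu$ is a limit of quantities at most $C'$. Letting $b\to\infty$, $\text{energy}_\gamma(\mu)\le C'$.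

**Step 4 (the support of $\mu$).** This step shows that $\mu$ lives on slices with infinitely many double points. Let $D_i$ be the set of $s\in[1,2]$ for which some window of group $i$ has a zero of $U(s,\cdot)$ in $J\times J'$. It is a finite union of projections of compact sets, hence closed. If $s\notin D_i$, then by compactness and continuity there are $\rho>0$ and a relatively open neighborhood $O$ of $s$ on which $|U|\ge\rho$ for all windows of group $i$ and all times in $J\times J'$. There $q_{1/K}(U)\le CK^{d/2}e^{-\rho^2K/2}$, so $\sup_O\xi_{i,1/K}\le CK^{d/2}e^{-\rho^2K/2}$.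

On the other hand $E\int_1^2\prod_{j\le K,\,j\ne i}\xi_{j,1/K}\,ds=1$, so this integral exceeds $K^2$ with probability at most $K^{-2}$. By Borel–Cantelli, a.s. for every $i$ it is at most $K^2$ for all large $K$. Hence $\mu_K(O)\le CK^{2+d/2}e^{-\rho^2K/2}\to0$, and $\mu(O)\le\liminf\mu_K(O)=0$ along the subsequence, $O$ being relatively open. Thus a.s. on $\mathcal E$, $\operatorname{supp}\mu\subset\bigcap_iD_i$. By Frostman's criterion $\dim_{\rm H}\bigcap_iD_i\ge\gamma$. For $s\in\bigcap_iD_i$, at least one window of every group contains a double point $(t_1,t_2)\in J\times J'\subset[0,1]^2$ with $t_1\ne t_2$, and the sets $J$ of different windows are disjoint. So $\mathcal Y_4(s)\cap[0,1]^2$ is infinite.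

**Step 5 (from positive probability to probability one).** This step repeats the construction independently. Carry it out in the $t$-blocks $[2^{-b-1},2^{-b}]$, $b=0,1,\dots$, that is, with
$$(s,u)\mapsto2^{(b+1)/2}\big(B(s,2^{-b-1}(1+u))-B(s,2^{-b-1})\big),\qquad u\in[0,1],$$
in place of $B(s,u)$. These fields use disjoint strips of noise and have the law of $(B(s,u))_{s\ge0,u\in[0,1]}$, so they are i.i.d. over $b$. Their double points correspond to double points of the slice in $[2^{-b-1},2^{-b}]^2\subset[0,1]^2$. So the analogues of $\mathcal E$ are independent with equal probability at least $c$, and a.s. at least one occurs. Hence a.s. the set in Theorem 3 for $d=4$ has dimension at least $\gamma$. Let $\gamma\uparrow1$ through a sequence, with $\theta=\theta(\gamma)<1-\gamma$. As a subset of $[1,2]$, the set has dimension exactly $1$.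

**Step 6 ($d=5$).** This step needs only one double point per slice, so one window per block suffices. Let $\gamma<\frac12$ and, for a single window in $[0,1]$, $\mu_K(ds)=\zeta_{1/K}(s)\,ds$. Then $E\mu_K([1,2])=1$, and by (7)
$$E\,\text{energy}_\gamma(\mu_K)\le C\iint_{[1,2]^2}|s-s'|^{-\gamma-1/2}\,ds\,ds'<\infty,$$
which also bounds $E\mu_K([1,2])^2$. Step 3 applies word for word. In Step 4 let $D$ be the closed set of $s\in[1,2]$ for which $U(s,\cdot)$ has a zero in $J\times J'$. Near a point outside $D$ we get $\sup_O\zeta_{1/K}\to0$, hence $\mu_K(O)\to0$ directly, so a.s. on the event of Step 3 $\operatorname{supp}\mu\subset D$ and $\dim_{\rm H}D\ge\gamma$. With the blocks of Step 5, a.s. $\{s\in[1,2]:\mathcal Y_5(s)\ne\varnothing\}$ has dimension at least $\gamma$. This holds for every $\gamma<\frac12$ in a sequence tending to $\frac12$, so the dimension is at least $\frac12$. By Theorem 2, $\#\mathcal Y_5(s)=2$ on this set. $\blacksquare$
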